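# A coarse Lipschitz embedding that loses asymptotic uniform smoothness

## 1. Linear embeddings inherit the modulus; what about coarse ones?

All Banach spaces are real.

**Definition (modulus, AUS).** For a Banach space $(Y,\|\cdot\|)$ and $t>0$ put
$$\bar\rho_Y(t)=\sup_{\|y\|=1}\ \inf_{E}\ \sup_{\substack{z\in E\\ \|z\|\le 1}}\big(\|y+tz\|-1\big),$$
where $E$ ranges over the closed linear subspaces of $Y$ of finite codimension. The space $Y$ is *asymptotically uniformly smooth* (AUS) if $\bar\rho_Y(t)/t\to0$ as $t\to0^+$. A Banach space $X$ *has an AUS renorming* if it is AUS under some equivalent norm.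

Taking $z=0$ shows $\bar\rho_Y\ge0$. In words: standing at a unit vector $y$, we may discard finitely many dimensions, depending on $y$ and $t$; after that, a step of length $t$ should increase the norm by only $o(t)$, uniformly in $y$.

**Example.** Let $1\le p<\infty$. Then $\bar\rho_{\ell_p}(t)=(1+t^p)^{1/p}-1$. For "$\le$", let $\|y\|=1$ and $\eta>0$, choose $m$ so that the truncation $R_my$ to the first $m$ coordinates satisfies $\|y-R_my\|<\eta$, and let $E=\{z:z_1=\dots=z_m=0\}$. For $z\in E$, $\|z\|\le1$, we get $\|y+tz\|\le\eta+(\|R_my\|^p+t^p\|z\|^p)^{1/p}\le\eta+(1+t^p)^{1/p}$. For "$\ge$", take $y=e_1$. Any $E$ of finite codimension contains a unit vector $z$ with $z_1=0$, and $\|e_1+tz\|=(1+t^p)^{1/p}$. For $p>1$ we have $(1+t^p)^{1/p}-1\le t^p/p$, so $\ell_p$ is AUS. For $p=1$ the modulus is $t$, so the usual norm of $\ell_1$ is not AUS.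

Here is the easy case of the question of this talk.

**Proposition 1.** If $X$ is linearly isomorphic to a subspace of an AUS space $Y$, then $X$ has an AUS renorming.

*Proof.* Let $S:X\to Z\subset Y$ be an isomorphism onto a closed subspace $Z$, and renorm $X$ by $|x|=\|Sx\|$. It suffices to see that $\bar\rho_Z\le\bar\rho_Y$. Let $y\in Z$ be a unit vector. If $E\subset Y$ is closed of finite codimension, then $E\cap Z$ is closed in $Z$, and it has finite codimension there because $Z/(E\cap Z)$ injects into $Y/E$. The supremum of $\|y+tz\|-1$ over the unit ball of $E\cap Z$ is at most the supremum over the unit ball of $E$. Take the infimum over $E$, then the supremum over $y$. $\square$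

**Remark (bi-Lipschitz embeddings; not used below).** If a separable $X$ embeds *bi-Lipschitzly* into a reflexive AUS space $Y$, then again $X$ has an AUS renorming. Indeed, $Y$ is reflexive and so has the Radon–Nikodým property. By the Heinrich–Mankiewicz theorem, a separable Banach space that bi-Lipschitz embeds into a Banach space with that property is linearly isomorphic to a subspace of it. Now apply Proposition 1.

What changes if the map is only required to respect *large* distances?

**Definition (coarse Lipschitz embedding).** A map $f:X\to Y$ is a coarse Lipschitz embedding if there is $L>0$ with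
$$L^{-1}\|x-x'\|-L\le \|f(x)-f(x')\|\le L\|x-x'\|+L\qquad(x,x'\in X).$$

For example, $a\mapsto\lfloor a\rfloor$ from $\mathbb R$ to $\mathbb R$ satisfies this with $L=1$, because $|a-b|$ and $|\lfloor a\rfloor-\lfloor b\rfloor|$ differ by less than $1$; yet it is neither continuous nor injective. Such a map may have no derivative anywhere, so the route through linearization in the remark is closed. The source of the following problem is Bruno de Mendonça Braga, "Asymptotic structure and coarse Lipschitz geometry of Banach spaces", arXiv:1604.08661 (2016):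

*If a Banach space $X$ coarse Lipschitz embeds into a reflexive AUS space $Y$, must $X$ have an AUS renorming?*

The answer is no, and the failure can be made large when measured by the Szlenk index, which we recall.

**Definition (Szlenk index).** For a weak\*-compact $K\subset X^*$ and $\varepsilon>0$, let $s_\varepsilon(K)$ be the set of $\phi\in K$ such that $\operatorname{diam}(V\cap K)>\varepsilon$ for every weak\*-neighborhood $V$ of $\phi$. This set is weak\*-closed. Put $s^0_\varepsilon(K)=K$, $s_\varepsilon^{\gamma+1}(K)=s_\varepsilon(s_\varepsilon^\gamma(K))$, and take intersections at limit ordinals. Let $Sz(X,\varepsilon)$ be the least $\alpha$ with $s_\varepsilon^\alpha(B_{X^*})=\emptyset$ ($\infty$ if there is none), and $Sz(X)=\sup_\varepsilon Sz(X,\varepsilon)$.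

For instance, if $\dim X<\infty$ the weak\* topology is the norm topology, so $s_\varepsilon(B_{X^*})=\emptyset$ and $Sz(X)=1$. In $\ell_2$, the unit vectors $e_n\to0$ weakly and $\|e_n-0\|=1$, so $0\in s_\varepsilon(B)$ for every $\varepsilon<1$.

**Theorem 2.** Let $1<p<\infty$ and $\alpha<\omega_1$. There are a separable reflexive Banach space $X$ with a 1-unconditional basis, a separable reflexive Banach space $\mathcal Y$, and a map $f:X\to\mathcal Y$ such that

1. $X$ has no AUS renorming, and $Sz(X)>\alpha$;
2. $\bar\rho_{\mathcal Y}(t)\le(1+t^p)^{1/p}-1$ for all $t>0$ (so $\mathcal Y$ is AUS);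
3. $\|f(x)-f(x')\|\le 800\|x-x'\|$ for all $x,x'$, and $\|f(x)-f(x')\|\ge \frac1{3584}\|x-x'\|$ whenever $\|x-x'\|\ge 8$; in particular $f$ is a coarse Lipschitz embedding with $L=3584$;
4. if $0<d=\|x-x'\|<8$, then $\|f(x)-f(x')\|\ge \dfrac{d}{64\,(4+\log_2(1/d))^{2}}$; so $f$ is also a uniform embedding.

A *uniform embedding* is an injective map that is uniformly continuous together with its inverse on the image. By the remark, the lower bounds in 3 and 4 cannot be replaced by a bound $c\|x-x'\|$ valid at all distances.

Fix $p\in(1,\infty)$ and $\alpha<\omega_1$ for the rest of the notes.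

## 2. What an AUS norm forbids along weakly null steps

To make $X$ fail AUS under *every* equivalent norm, we need a configuration that no AUS norm tolerates. The next lemma finds it: under an AUS norm, adding a weakly null term to a long vector is cheap.

**Lemma 3.** Let $(X,|\cdot|)$ be a Banach space, $0<\varepsilon\le1$ and $t>0$ with $\bar\rho_X(t)<\varepsilon t$. Let $(e_n)$ be a weakly null sequence with $|e_n|\le b$, and let $y\in X$ satisfy $t|y|\ge\frac32b>0$. Then $|y+e_n|\le|y|+2\varepsilon b$ for all large $n$.

*Proof.* Let $v=|y|$. By definition of the modulus there is a closed finite-codimensional $E$ with $|y/v+tz|\le1+\varepsilon t$ for all $z\in E$, $|z|\le1$. For $0\le t'\le t$, convexity of $\lambda\mapsto|y/v+\lambda z|$ gives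
$$|y/v+t'z|\le\big(1-\tfrac{t'}t\big)\cdot1+\tfrac{t'}{t}(1+\varepsilon t)=1+\varepsilon t'.$$
Let $Q$ be a bounded projection of $X$ onto $E$ and $z_n=Qe_n$. Since $I-Q$ has finite rank and $(e_n)$ is weakly null, $|e_n-z_n|=|(I-Q)e_n|\to0$. For $n$ large, $|e_n-z_n|\le\varepsilon b/2$, hence $|z_n|\le b+\varepsilon b/2\le\frac32b$ and $t'=|z_n|/v\le t$. Apply the previous inequality in the direction $z_n/|z_n|$ (if $z_n=0$ there is nothing to do) and multiply by $v$: $|y+z_n|\le v+\varepsilon|z_n|$. Therefore
$$|y+e_n|\le v+\varepsilon\cdot\tfrac32b+\tfrac{\varepsilon b}2=v+2\varepsilon b.\qquad\square$$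

So we want a space in which one can start with a vector $e_{\tau_1}$, then add a term from a weakly null sequence, then a term from another weakly null sequence, and so on $N$ times, with the norm equal to $k$ after $k$ terms *whichever terms we pick*. This calls for an infinitely branching tree of height $N$, with the $\ell_1$ norm along branches and an $\ell_p$ norm across the children of a node.

**The smallest cases.** If the tree is one node, the space is $\mathbb R$. If it is a root with infinitely many children, the space is $\mathbb R\oplus_1\ell_p$. For height $N$, define $N_\tau(x)=|x_\tau|+(\sum_cN_c(x)^p)^{1/p}$, the sum being over the children $c$ of $\tau$. Hölder's inequality and induction on the height give $\|x\|_{\ell_p}\le N_{\rm root}(x)\le N^{1-1/p}\|x\|_{\ell_p}$: if the bound holds with $N-1$ for the children, then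
$$N_{\rm root}(x)\le|x_{\rm root}|+(N-1)^{1-1/p}\Big(\sum_{\sigma\ne\rm root}|x_\sigma|^p\Big)^{1/p}\le(1+(N-1))^{1-1/p}\|x\|_{\ell_p}.$$
So for any *fixed* height the space is isomorphic to $\ell_p$ and has an AUS renorming. The constant $N^{1-1/p}$ is attained at the sum of the basis vectors along a branch, whose two norms are $N$ and $N^{1/p}$. A counterexample of this type needs unbounded heights, all in one space. To keep that space reflexive we forbid infinite branches.

## 3. A forest without infinite chains, and the space $X$

**Definition (forest).** A *forest* is a partially ordered set $\mathcal T$ in which $\{\sigma:\sigma\preceq\tau\}$ is a finite chain for every $\tau$. Roots are minimal elements, a *child* is an immediate successor, and $T_\tau=\{\sigma:\sigma\succeq\tau\}$. An *antichain* is a set of pairwise incomparable nodes.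

If $\sigma,\tau$ are incomparable, then $T_\sigma\cap T_\tau=\emptyset$, since the predecessors of a common element would form a chain containing both.

**The forest we use.** Let $T^{(N)}$ be the set of sequences in $\mathbb N$ of length $\le N-1$, ordered by extension: it has $N$ levels, and every node below the top level has infinitely many children. Let $S_0$ be a single node. For $0<\beta<\omega_1$ let $S_\beta$ consist of a root whose immediate subtrees are, for each $\gamma<\beta$, infinitely (countably) many copies of $S_\gamma$. Put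
$$\mathcal T=\bigsqcup_{N\ge1}T^{(N)}\ \sqcup\ S_\alpha .$$
For example, $S_1$ is a root with infinitely many leaves. By induction on $\beta$, $S_\beta$ is countable, each of its nodes has finitely many predecessors, and it has no infinite chain (such a chain without the root would lie in one copy of some $S_\gamma$). So $\mathcal T$ is a countably infinite forest **without infinite chains**.

Consequently we may use *well-founded induction*: if a statement holds at $\tau$ whenever it holds at all children of $\tau$, then it holds everywhere. Otherwise a node where it fails would have a child where it fails, and so on, producing an infinite chain. In the same way we may define objects by recursion from children to parent.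

**The norm.** For $x\in c_{00}(\mathcal T)$ (finitely supported) put
$$N_\tau(x)=|x_\tau|+\Big(\sum_{c\text{ child of }\tau}N_c(x)^p\Big)^{1/p},\qquad \|x\|=\Big(\sum_{r\text{ root}}N_r(x)^p\Big)^{1/p}. \tag{1}$$
Only predecessors of support points can have $N_\tau(x)\ne0$, so the sums are finite. By well-founded induction (with Minkowski's inequality) each $N_\tau$ is a seminorm, is monotone in $|x|$, and satisfies $N_\tau(x)\ge(\sum_{\sigma\succeq\tau}|x_\sigma|^p)^{1/p}$. So $\|\cdot\|$ is a norm with $\|x\|_{\ell_p(\mathcal T)}\le\|x\|$.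

Let $X$ be the completion. By monotonicity, $(e_\tau)_{\tau\in\mathcal T}$ is a normalized 1-unconditional basis, in any enumeration, and $\|x\|_{\ell_p(\mathcal T)}\le\|x\|$ on $X$. If $x$ is supported in $T_\tau$, then going up the chain of predecessors of $\tau$, where the coordinates vanish and only one child contributes, gives $\|x\|=N_\tau(x)$. Hence $N_\tau(x)=\|x|_{T_\tau}\|$, and this formula extends $N_\tau$ to $X$. In particular
$$|N_\tau(x)-N_\tau(x')|\le N_\tau(x-x').\tag{2}$$
With $X_\tau=\overline{\rm span}\{e_\sigma:\sigma\in T_\tau\}$, (1) says that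
$$X_\tau=\mathbb R\oplus_1\Big(\bigoplus_cX_c\Big)_{\ell_p},\qquad X=\Big(\bigoplus_rX_r\Big)_{\ell_p}.$$
An $\ell_p$-sum of reflexive spaces is reflexive because $1<p<\infty$. So by well-founded induction every $X_\tau$ is reflexive, and $X$ is **separable and reflexive**.

The next two lemmas say how antichains see the norm. The first gives upper estimates later, the second lower ones.

**Lemma 4.** For every antichain $A$ and $x\in X$: $\ \sum_{\tau\in A}N_\tau(x)^p\le\|x\|^p$.

*Proof.* Let $x$ be finitely supported. We show by well-founded induction on $\tau$ that $\sum_{\sigma\in A}N_\sigma(x)^p\le N_\tau(x)^p$ for antichains $A\subset T_\tau$. If $\tau\in A$, then $A=\{\tau\}$. Otherwise $A=\bigsqcup_cA_c$ with $A_c\subset T_c$ antichains, and $\sum_{\sigma\in A}N_\sigma(x)^p\le\sum_cN_c(x)^p\le N_\tau(x)^p$. Now split an arbitrary antichain among the trees $T_r$ and sum over roots. For general $x$, the inequality holds for finite subsets of $A$ by density and continuity, hence for $A$. $\square$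

**Lemma 5.** Let $D\subset\mathcal T$ be up-closed with set of minimal elements $M$, and let $x\in X$ be supported in $D$. Then $\|x\|^p=\sum_{\tau\in M}N_\tau(x)^p$.

*Proof.* Let $x$ be finitely supported. We show
$$N_\tau(x)^p=\sum_{\sigma\in M\cap T_\tau}N_\sigma(x)^p\quad\text{for every }\tau\in M\text{ and every }\tau\notin D.$$
For $\tau\in M$ this is trivial, as $M\cap T_\tau=\{\tau\}$. Let $\tau\notin D$. Then $x_\tau=0$, and no predecessor of $\tau$ lies in $D$ because $D$ is up-closed. So a child of $\tau$ that lies in $D$ is minimal in $D$; each child is in $M$ or outside $D$. Hence $N_\tau(x)^p=\sum_cN_c(x)^p$, and the claim follows from the claim for the children. Each root is in $M$ or outside $D$, so we may sum over roots.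

For general $x$, finitely supported vectors supported in $D$ are dense among those supported in $D$. By (2) and Lemma 4, the map $x\mapsto(N_\tau(x))_{\tau\in M}\in\ell_p(M)$ is 1-Lipschitz. So both sides are continuous in $x$. $\square$

**Example.** If $D=\bigcup_cT_c$ over the children $c$ of a fixed node, then $M$ is the set of these children, and Lemma 5 gives $\|\sum_ca_ce_c\|=(\sum_c|a_c|^p)^{1/p}$. So **the vectors $e_c$, $c$ a child of a fixed node with infinitely many children, are isometrically the $\ell_p$ basis, hence weakly null.**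

## 4. $X$ has no AUS renorming and a large Szlenk index

**Proposition 6.** $X$ has no AUS renorming.

*Proof.* Suppose $|\cdot|$ is an AUS norm on $X$ with $a\|\cdot\|\le|\cdot|\le b\|\cdot\|$. Let $\varepsilon=a/(8b)\le\frac18$, choose $t>0$ with $\bar\rho_{(X,|\cdot|)}(t)<\varepsilon t$, and fix an integer $k_0\ge1$ with $ak_0\ge2b/t$. None of these depend on the integer $N>k_0$ that we now take.

In $T^{(N)}$ we choose a branch $\tau_1\prec\dots\prec\tau_N$, root first, each a child of the previous one. Put $y_k=\sum_{i\le k}e_{\tau_i}$. By (1), $N_{\tau_k}(y_k)=1$, $N_{\tau_{k-1}}(y_k)=2$, and so on, so $\|y_k\|=k$ and $ak\le|y_k|\le bk$. Choose $\tau_1,\dots,\tau_{k_0}$ arbitrarily. If $k_0\le k<N$ and $\tau_k$ is chosen, then $t|y_k|\ge tak_0\ge2b\ge\frac32b$, and the vectors $e_c$, $c$ a child of $\tau_k$, form a weakly null sequence with $|e_c|\le b$. Lemma 3 gives a child $c$ with $|y_k+e_c|\le|y_k|+2\varepsilon b=|y_k|+\frac a4$. Let $\tau_{k+1}=c$. At the end,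
$$aN\le|y_N|\le bk_0+\tfrac{aN}4 ,$$
which is false for $N$ large. $\square$

**Proposition 7.** $Sz(X)>\alpha$.

*Proof.* The norming functionals of the branches do the work. Let $b_\tau=\sum_{\sigma\preceq\tau}e_\sigma^*$. If $r$ is the root below $\tau$, then repeated use of $N_\tau(x)\ge|x_\tau|+N_c(x)$ gives $\sum_{\sigma\preceq\tau}|x_\sigma|\le N_r(x)\le\|x\|$, so $\|b_\tau\|\le1$. If $c$ is a child of $\tau$, then $\|b_c-b_\tau\|=\|e_c^*\|=1$. Along any sequence of distinct children, $b_c\to b_\tau$ weak\*, because $(x_c)_c\in\ell_p$.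

Fix $0<\varepsilon<1$ and write $s^\gamma=s_\varepsilon^\gamma(B_{X^*})$. Suppose infinitely many children $c$ of $\tau$ have $b_c\in s^\gamma$. Then $b_\tau\in s^\gamma$ since $s^\gamma$ is weak\*-closed, and every weak\*-neighborhood of $b_\tau$ contains such a $b_c$, at distance $1>\varepsilon$. So $b_\tau\in s^{\gamma+1}$.

We claim: if $T_\tau\cong S_\beta$, then $b_\tau\in s^\beta$. This is trivial for $\beta=0$. For $\beta>0$ and any $\gamma<\beta$, infinitely many children $c$ of $\tau$ have $T_c\cong S_\gamma$, so $b_c\in s^\gamma$ by induction, and $b_\tau\in s^{\gamma+1}$. Hence $b_\tau\in\bigcap_{\gamma<\beta}s^{\gamma+1}=s^\beta$, for $\beta$ successor and for $\beta$ limit. Apply this to the root of the component $S_\alpha$: $s^\alpha\ne\emptyset$. Since the derived sets decrease, $Sz(X,\varepsilon)>\alpha$, so $Sz(X)>\alpha$. $\square$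

This proves part 1 of Theorem 2.

## 5. Targets with an upper $\ell_p$ estimate: sums along $\ell_p$, maxima along chains

We need a supply of reflexive targets with the best modulus and *no loss of constants* when they are combined. The following property serves.

**Definition.** A Banach space $Z$ has $(S_p)$ if $\limsup\|y+z_i\|^p\le\|y\|^p+\limsup\|z_i\|^p$ for all $y\in Z$ and all bounded weakly null nets $(z_i)$ in $Z$.

**Lemma 8.** If $Z$ has $(S_p)$, then $\bar\rho_Z(t)\le(1+t^p)^{1/p}-1$ for all $t>0$.

*Proof.* Otherwise there are $t,\delta>0$ and $\|y\|=1$ such that each closed finite-codimensional $E$ contains $z_E$ with $\|z_E\|\le1$ and $\|y+tz_E\|>(1+t^p)^{1/p}+\delta$. Direct these $E$ by reverse inclusion. The net $(z_E)$ is weakly null, because for $\phi\in Z^*$ we have $\phi(z_E)=0$ as soon as $E\subset\ker\phi$. By $(S_p)$, $\limsup\|y+tz_E\|^p\le1+t^p$, a contradiction. $\square$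

**Lemma 9.** (a) Finite-dimensional spaces have $(S_p)$. (b) If $Z_1,\dots,Z_k$ have $(S_p)$, so does $(Z_1\oplus\dots\oplus Z_k)_\infty$. (c) If countably many spaces $Z_n$ have $(S_p)$, so does $(\bigoplus_nZ_n)_{\ell_p}$.

*Proof.* (a) Weakly null nets are norm null.

(b) The coordinates of a bounded weakly null net are bounded and weakly null, and a limsup commutes with a finite maximum. So
$$\limsup_i\max_j\|y_j+z^i_j\|\le\max_j\big(\|y_j\|^p+\limsup_i\|z^i_j\|^p\big)^{1/p}\le\big(\|y\|^p+\limsup_i\|z^i\|^p\big)^{1/p}.$$

(c) Let $\eta>0$, and choose $m$ so that the truncation $R_my$ of $y$ to $n\le m$ satisfies $\|y-R_my\|<\eta$. Then $\|y+z^i\|\le\eta+\|R_my+z^i\|$ and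
$$\|R_my+z^i\|^p=\sum_{n\le m}\|y_n+z_n^i\|^p+\sum_{n>m}\|z_n^i\|^p .$$
Pass to a subnet along which $\|R_my+z^i\|$ tends to its limsup, and $\|z^i_n\|$ for $n\le m$ and $\sum_{n>m}\|z_n^i\|^p$ converge. By $(S_p)$ in $Z_1,\dots,Z_m$, the limit of $\|R_my+z^i\|^p$ is at most
$$\sum_{n\le m}\big(\|y_n\|^p+\lim\|z^i_n\|^p\big)+\lim\sum_{n>m}\|z_n^i\|^p=\|R_my\|^p+\lim\|z^i\|^p,$$
with limits along the subnet. This is at most $\|y\|^p+\limsup\|z^i\|^p$. So $\limsup\|y+z^i\|\le\eta+(\|y\|^p+\limsup\|z^i\|^p)^{1/p}$; let $\eta\to0$. $\square$

Now mirror the forest norm, replacing $\oplus_1$ at each node by $\oplus_\infty$, and allow a finite-dimensional space, of any dimension, at each node.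

**Definition (antichain space).** For finite-dimensional normed spaces $F_\tau$ ($\tau\in\mathcal T$) let
$$Y=\Big\{y\in\prod_\tau F_\tau:\ \|y\|=\sup_{A\text{ antichain}}\Big(\sum_{\tau\in A}\|y_\tau\|^p\Big)^{1/p}<\infty\Big\},$$
and let $Y_\tau$ be the analogous space over $T_\tau$.

**Example.** With $F_\tau=\mathbb R$, a vector supported on a chain has as norm the *maximum* of its coordinates, and a vector supported on an antichain has its $\ell_p$ norm.

**Lemma 10.** $Y$ is separable, reflexive and has $(S_p)$.

*Proof.* The antichains of $T_\tau$ are $\{\tau\}$ and all unions $\bigcup_cA_c$ of antichains $A_c\subset T_c$ over the children $c$. The $A_c$ may be chosen independently, so the supremum of the sum is the sum of the suprema, and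
$$Y_\tau=F_\tau\oplus_\infty\Big(\bigoplus_cY_c\Big)_{\ell_p},\qquad Y=\Big(\bigoplus_rY_r\Big)_{\ell_p}$$
isometrically. Countable $\ell_p$-sums and finite sums preserve separability and reflexivity, and they preserve $(S_p)$ by Lemma 9. Well-founded induction gives the claim for all $Y_\tau$, then for $Y$. $\square$

## 6. Coding one scale of distances in an antichain space

We look for a map $g:X\to Y$ that is Lipschitz and separates points at distance about $8$ to $16$.

**Linear maps cannot help.** The formal identity $X\to\ell_p(\mathcal T)$ has norm $1$, but it sends the sum of the basis vectors along a branch of length $N$, of norm $N$, to a vector of norm $N^{1/p}$; in the antichain space with $F_\tau=\mathbb R$ the formal identity even gives norm $1$. By Propositions 1 and 6 no linear map can do better in the end.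

A nonlinear map has more freedom. Since $Y$ takes only a maximum along chains, the same information can be repeated at all nodes of a chain at no cost. Since the spaces $F_\tau$ can be large, the entry at one node can record *many* coordinates of $x$. So enumerate $\mathcal T=\{\tau_1,\tau_2,\dots\}$ and let the entry at $\tau_k$ record the finite-dimensional vector formed by the coordinates of $x$ listed before $\tau_k$, with a weight controlled by $N_{\tau_k}(x)$, because these numbers are $\ell_p$-summable over antichains by Lemma 4.

**Step 1: the enumeration.** *The purpose is to have predecessors listed first.* Run through any enumeration, listing before each node its finitely many not yet listed predecessors in increasing order. So we may assume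
$$T_{\tau_k}\subset\{\tau_j:j\ge k\}. \tag{3}$$
Write $x_k=x_{\tau_k}$. Let $P_k$ be the basis projection onto $H_k=\operatorname{span}\{e_{\tau_j}:j<k\}$ (so $H_1=\{0\}$), and $\theta_k(x)=\|x-P_kx\|$. By 1-unconditionality, $\|P_kx\|$ is nondecreasing in $k$ and bounded by $\|x\|$. Moreover $\theta_k(x)$ is nonincreasing in $k$, 1-Lipschitz in $x$, tends to $0$ as $k\to\infty$, and $\theta_1(x)=\|x\|$.

**Step 2: a bounded code for $H_k$.** *The purpose is to replace the vector $P_kx$ by a bounded code.* If we recorded $P_kx$ itself with weight $w$, then the difference of two entries would contain the term $(w-w')P_kx'$, which is not controlled by $\|x-x'\|$. On the other hand, a bounded map into a finite-dimensional space takes values in a compact set, so for $k\ge2$ it cannot keep all points of $H_k$ at distance $\ge4$ uniformly apart. We therefore ask for separation only for distances in $[4,16]$.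

Let $Z_k$ be a maximal subset of $H_k$ whose distinct points are at distance $\ge\frac12$. It is countable, and each $h\in H_k$ is at distance $<\frac12$ from $Z_k$. The open balls of radius $\frac14$ around the points of $Z_k$ are disjoint, and those centered in a given open ball of radius $30$ lie in a ball of radius $30.25$. Comparing volumes in dimension $k-1$, at most $n_k=(30.25/0.25)^{k-1}=121^{k-1}$ points of $Z_k$ lie in any open ball of radius $30$. So each point of $Z_k$ has at most $n_k-1$ other points of $Z_k$ at distance $<30$. Running through an enumeration of $Z_k$ and giving each point a color not yet used on those neighbors, we color $Z_k$ with $n_k$ colors so that distinct points at distance $<30$ get different colors. Let $F_{\tau_k}=\ell_\infty^{n_k}$ and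
$$J_k(h)_c=\sup\{(1-\|h-z\|)_+:\ z\in Z_k\text{ of color }c\}\qquad(\sup\emptyset=0).$$

**Example.** $H_2=\mathbb Re_{\tau_1}$. We may take $Z_2=\frac12\mathbb Z$ and color $z$ by $2z$ modulo $60$: equal colors are at distance $\ge30$, and $60\le121=n_2$. The nonzero coordinates of $J_2$ are then $30$-periodic rows of hat functions. For $k=1$: $Z_1=\{0\}$, $n_1=1$, $J_1(0)=1$.

**Lemma 11.** $J_k:H_k\to F_{\tau_k}$ is 1-Lipschitz and $\|J_k(h)\|\le1$. If $4\le\|h-h'\|\le16$, there is a color $c$ with $J_k(h)_c\ge\frac12$ and $J_k(h')_c=0$.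

*Proof.* Each coordinate is a supremum of 1-Lipschitz functions with values in $[0,1]$, or is $0$. For the second part pick $z\in Z_k$ with $\|h-z\|<\frac12$ and let $c$ be its color; then $J_k(h)_c>\frac12$. We have $\|h'-z\|>4-\frac12>3$. If $z'\ne z$ has color $c$, then $\|z-z'\|\ge30$, so $\|h'-z'\|\ge30-\frac12-16>1$. So no point of color $c$ contributes to $J_k(h')_c$. $\square$

**Step 3: the naive map and where it fails.** Put $w_k(x)=\min(N_{\tau_k}(x),1)$ and try $\tilde g(x)_{\tau_k}=w_k(x)J_k(P_kx)$. By (3), $\tau_1$ is a root, and $\mathcal T$ has infinitely many roots. Take distinct roots $\sigma_1,\dots,\sigma_n$ other than $\tau_1$, and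
$$x=\sum_{j\le n}e_{\sigma_j},\qquad x'=x+4e_{\tau_1}.$$
Then $\|x-x'\|=4$. If $\sigma_j=\tau_k$, then $w_k(x)=w_k(x')=1$ and $P_kx'-P_kx=4e_{\tau_1}$, so by Lemma 11 the entries of $\tilde g(x)$ and $\tilde g(x')$ at $\sigma_j$ differ by at least $\frac12$. The $\sigma_j$ form an antichain, so
$$\Big(\sum_{j\le n}\|\tilde g(x)_{\sigma_j}-\tilde g(x')_{\sigma_j}\|^p\Big)^{1/p}\ge\tfrac12n^{1/p}.$$
So $\tilde g$ has no upper bound of the required kind. The precise trouble: a change of size $d$ in an early coordinate is recorded at every later node, with total weight $(\sum_{A}w_k(x)^p)^{1/p}$ over an antichain, which can be as large as $\|x\|$.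

**Step 4: the cutoff.** The cure is to let a node $\tau_k$ speak only when little of $x$ remains after it, that is, when $\theta_{k+1}(x)<2$. Then the first speaking node of an antichain has weight at most $1$, and *all the other* speaking nodes share a tail of norm less than $2$. Let $\chi(r)=1$ for $r\le1$, $2-r$ for $1\le r\le2$, $0$ for $r\ge2$, and define
$$g(x)_{\tau_k}=\kappa_k(x)\,w_k(x)\,J_k(P_kx),\qquad \kappa_k(x)=\chi(\theta_{k+1}(x)),\quad w_k(x)=\min(N_{\tau_k}(x),1). \tag{4}$$

**Lemma 12.** $g(0)=0$, and $g:X\to Y$ is well defined and $14$-Lipschitz.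

*Proof.* $w_k(0)=0$, so $g(0)=0$. Let $d=\|x-x'\|$, let $A$ be an antichain, and let $A_x=\{\tau_k\in A:\kappa_k(x)>0\}$.

*The weights.* We claim $\sum_{\tau_k\in A_x}w_k(x)^p\le1+2^p\le3^p$. Suppose $A_x\ne\emptyset$, and let $k_1$ be the least index in $A_x$, so $\theta_{k_1+1}(x)<2$ and $w_{k_1}(x)\le1$. For the other $\tau_k\in A_x$ we have $k\ge k_1+1$, so $T_{\tau_k}\subset\{\tau_j:j\ge k_1+1\}$ by (3), and $N_{\tau_k}(x)=N_{\tau_k}(x-P_{k_1+1}x)$. By Lemma 4, $\sum_{\tau_k\in A_x,\,k>k_1}N_{\tau_k}(x)^p\le\theta_{k_1+1}(x)^p\le2^p$.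

*The differences.* For $\tau_k\in A_x$ write $\kappa,w,j$ and $\kappa',w',j'$ for $\kappa_k,w_k,J_k\circ P_k$ at $x$ and $x'$. Then
$$\kappa wj-\kappa'w'j'=(\kappa-\kappa')wj+\kappa'w(j-j')+\kappa'(w-w')j'.$$
Here $|\kappa-\kappa'|\le d$, $\|j-j'\|\le\|P_k(x-x')\|\le d$, $|w-w'|\le N_{\tau_k}(x-x')$ by (2), and $\kappa'$, $\|j\|$, $\|j'\|$ are at most $1$. So the norm is at most $2d\,w_k(x)+N_{\tau_k}(x-x')$. By the claim and Lemma 4, the $\ell_p$-sum over $A_x$ is at most $2d\cdot3+d=7d$. Exchanging $x$ and $x'$, the $\ell_p$-sum over $A_{x'}\setminus A_x$ is at most $7d$. All other terms vanish. So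
$$\Big(\sum_{\tau\in A}\|g(x)_\tau-g(x')_\tau\|^p\Big)^{1/p}\le14d.$$
With $x'=0$ this gives $g(x)\in Y$, and then $g$ is $14$-Lipschitz. $\square$

It remains to see that the cutoff has not silenced too much. The idea: cut the enumeration at the last place $k_0$ where one of the two tails is still larger than $1$. Beyond it everybody speaks at full volume; the tail larger than $1$ supplies total weight at least $1$ on an antichain, by Lemma 5; and almost all of $x-x'$ lies before $k_0$, unless one single coordinate is large.

**Lemma 13.** If $8\le d=\|x-x'\|\le16$, then $\|g(x)-g(x')\|\ge d/32$ or $\|x-x'\|_{\ell_p(\mathcal T)}\ge d/8$.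

*Proof.* If $|x_k-x'_k|\ge2$ for some $k$, then $\|x-x'\|_{\ell_p}\ge2\ge d/8$. Assume $|x_k-x_k'|<2$ for all $k$.

Let $k_0$ be the largest $k$ with $\max(\theta_k(x),\theta_k(x'))>1$. It exists because $\theta_1(x)=\|x\|$, $\theta_1(x')=\|x'\|$, $\max(\|x\|,\|x'\|)\ge4$ and $\theta_k\to0$. By symmetry let $\theta_{k_0}(x)>1$. For $k\ge k_0$ we have $\theta_{k+1}(x),\theta_{k+1}(x')\le1$, so $\kappa_k(x)=\kappa_k(x')=1$.

By (3) the set $D=\{\tau_k:k\ge k_0\}$ is up-closed. Let $M$ be its set of minimal elements, an antichain. For $\tau\in D$ we have $T_\tau\subset D$, so $N_\tau(x-P_{k_0}x)=N_\tau(x)$. Lemma 5 applied to $x-P_{k_0}x$ gives $\sum_{\tau\in M}N_\tau(x)^p=\theta_{k_0}(x)^p>1$. Since $\sum\min(N^p,1)\ge\min(\sum N^p,1)$,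
$$\sum_{\tau_k\in M}w_k(x)^p\ge1 .$$

For $\tau_k\in M$ we have $k\ge k_0$. Splitting $x-x'$ into its part before $k_0$, its $k_0$-th coordinate, and the difference of the two tails from $k_0+1$ on,
$$16\ge\|P_k(x-x')\|\ge\|P_{k_0}(x-x')\|\ge d-|x_{k_0}-x'_{k_0}|-\theta_{k_0+1}(x)-\theta_{k_0+1}(x')\ge8-2-1-1=4 .$$
(In particular $k_0=1$ cannot occur here, as $P_1=0$.) By Lemma 11 with $h=P_kx$, $h'=P_kx'$, there is a color $c$ at which $w_k(x)J_k(P_kx)-w_k(x')J_k(P_kx')$ is at least $\frac12w_k(x)-0$. Hence
$$\|g(x)-g(x')\|\ge\tfrac12\Big(\sum_{\tau_k\in M}w_k(x)^p\Big)^{1/p}\ge\tfrac12\ge\tfrac d{32}.\qquad\square$$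

The unknown factor $w_k(x')$ did no harm because it multiplies a zero: this is why Lemma 11 asks for $J_k(h')_c=0$ and not just for a difference.

**Step 5: other scales.** *The purpose is to move the window $[8,16]$.* For $i\in\mathbb Z$ let $g_i(x)=2^ig(2^{-i}x)$. Then $g_i(0)=0$ and $g_i$ is $14$-Lipschitz. Lemma 13 applied to $2^{-i}x,2^{-i}x'$ gives:
$$\text{if }2^{i+3}\le d=\|x-x'\|\le2^{i+4},\text{ then }\|g_i(x)-g_i(x')\|\ge\tfrac d{32}\ \text{ or }\ \|x-x'\|_{\ell_p(\mathcal T)}\ge\tfrac d8. \tag{5}$$

## 7. Gluing infinitely many scales at bounded cost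

We now have one good map for each scale and must put the maps $g_i$, $i\ge0$, into one reflexive space with $(S_p)$.

**Two combinations that fail.** Consider an $\ell_p$-sum $(u_ig_i(x))_{i\ge0}$ with fixed weights $u_i>0$. At $x=e_{\tau_1}$ and $k=1$ we have $\kappa_1(2^{-i}x)=\chi(0)=1$, $w_1(2^{-i}x)=2^{-i}$ and $J_1(0)=1$, so $\|g_i(e_{\tau_1})\|\ge2^i2^{-i}=1$ for all $i\ge0$. So $\sum_iu_i^p<\infty$ is forced, $u_i\to0$, and what (5) yields at scale $i$ is only $u_id/32$: no coarse Lipschitz bound results. If instead we use an infinite $\ell_\infty$-sum of copies of $Y$, no weights are needed, but that space contains $\ell_\infty$ and is not reflexive.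

**What helps.** Lemma 9(b) lets us use *finite* $\ell_\infty$-sums, of any length, at no cost. And finitely many scales suffice locally: if $\|x'\|\le\|x\|\le2^m$, then $\|x-x'\|\le2^{m+1}$, so only scales $i\le m$ are needed among $i\ge0$. So we use a maximum over $0\le i\le m$ on the annulus $2^{m-1}\le\|x\|\le2^m$, and an $\ell_p$-sum over the annuli, of which few are active at a time. For $i<0$ decaying weights are harmless, since at small distances we do not ask for a linear lower bound.

**Step 1: the definition of $f$.** For $m\ge1$ let $G_m=(g_0,\dots,g_m):X\to(\bigoplus_{i=0}^mY)_\infty$. It is $14$-Lipschitz with $G_m(0)=0$. Let $\lambda_m:[0,\infty)\to[0,1]$ be $1$ on $[2^{m-1},2^m]$, $0$ off $[2^{m-2},2^{m+1}]$, and continuous and affine in between. Its slopes are $2^{-(m-2)}$ and $-2^{-m}$, so it is $4\cdot2^{-m}$-Lipschitz. Put $h_m(x)=\lambda_m(\|x\|)G_m(x)$, and for $i<0$ put $u_i=\frac1{2i^2}$, so that $\sum_{i<0}u_i=\pi^2/12<1$. Define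
$$\mathcal Y=\Big(\mathbb R\oplus\ell_p(\mathcal T)\oplus\bigoplus_{m\ge1}\Big(\bigoplus_{i=0}^mY\Big)_\infty\oplus\bigoplus_{i<0}Y\Big)_{\ell_p},$$
$$f(x)=\big(\|x\|,\;x,\;(h_m(x))_{m\ge1},\;(u_ig_i(x))_{i<0}\big).$$
The coordinate $x\in\ell_p(\mathcal T)$ serves the second alternative in (5). The coordinate $\|x\|$ will handle pairs whose norms differ noticeably, for which $\lambda_m$ could spoil the lower bound.

**Step 2: the target (part 2 of Theorem 2).** By Lemmas 9 and 10, $\mathcal Y$ is separable and reflexive and has $(S_p)$; for $\ell_p(\mathcal T)$ use (a) and (c) of Lemma 9. Lemma 8 gives $\bar\rho_{\mathcal Y}(t)\le(1+t^p)^{1/p}-1\le t^p/p$, so $\mathcal Y$ is AUS.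

**Step 3: the upper bound in part 3.** *The purpose is to show that $f$ is $800$-Lipschitz.* Let $d=\|x-x'\|$. If $h_m(x),h_m(x')$ are not both $0$, we may name the points so that $\lambda_m(\|x'\|)>0$; then $\|x'\|\le2^{m+1}$ and $\|G_m(x')\|\le14\cdot2^{m+1}$. From
$$h_m(x)-h_m(x')=\lambda_m(\|x\|)\big(G_m(x)-G_m(x')\big)+\big(\lambda_m(\|x\|)-\lambda_m(\|x'\|)\big)G_m(x')$$
we get
$$\|h_m(x)-h_m(x')\|\le14d+4\cdot2^{-m}d\cdot14\cdot2^{m+1}=126d .$$
For given $x\neq0$, $\lambda_m(\|x\|)>0$ means $2^{m-2}<\|x\|<2^{m+1}$, that is, $\log_2\|x\|-1<m<\log_2\|x\|+2$, which holds for at most three integers $m$; for $x=0$ there are none. So at most six $m$ matter for a pair. Bounding the $\ell_p$-sum by the sum of the norms,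
$$\|f(x)-f(x')\|\le d+d+6\cdot126d+14d\sum_{i<0}u_i\le772d\le800d .$$
Since $f(0)=0$, the same estimate with $x'=0$ shows $f(x)\in\mathcal Y$.

**Step 4: the lower bound for $d\ge8$ in part 3.** *The purpose is to find one coordinate of $f$ that sees the pair.* Let $\|x\|\ge\|x'\|$. Then $\|x\|\ge d/2\ge4$, so $2^{m-1}\le\|x\|\le2^m$ for some $m\ge1$, and $\lambda_m(\|x\|)=1$. Choose $i\ge0$ with $2^{i+3}\le d<2^{i+4}$. Since $d\le2\|x\|\le2^{m+1}$, we have $i+3\le m+1$, so $i\le m$ and $g_i$ is one of the coordinates of $G_m$. By (5), either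
$$\|f(x)-f(x')\|\ge\|x-x'\|_{\ell_p}\ge d/8,$$
or $\|G_m(x)-G_m(x')\|\ge d/32$. In the latter case let $\eta=1/3584$. If $\|x\|-\|x'\|\ge\eta d$, then the first coordinate of $f$ gives $\|f(x)-f(x')\|\ge\eta d$. Otherwise, since $\|G_m(x')\|\le14\|x'\|\le14\cdot2^m$,
$$\|h_m(x)-h_m(x')\|\ge\frac d{32}-\big|\lambda_m(\|x\|)-\lambda_m(\|x'\|)\big|\,\|G_m(x')\|\ge\frac d{32}-4\cdot2^{-m}\eta d\cdot14\cdot2^m=\frac d{32}-56\eta d=\frac d{64},$$
because $56/3584=1/64$. In all cases $\|f(x)-f(x')\|\ge d/3584$.

With $L=3584$ the upper coarse inequality follows from Step 3. The lower one holds for $d\ge8$ by what was just proved, and for $d<8$ because then $L^{-1}d-L<0$. So $f$ is a coarse Lipschitz embedding with $L=3584$, and part 3 is proved.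

**Step 5: the lower bound for $0<d<8$ (part 4).** Choose the integer $i$ with $2^{i+3}\le d<2^{i+4}$. From $d<8$ we get $i<0$, and from $d<2^{i+4}$ we get $1\le|i|\le4+\log_2(1/d)$. By (5), using the coordinate $x\in\ell_p(\mathcal T)$ or the coordinate $u_ig_i$,
$$\|f(x)-f(x')\|\ge\min\Big(\frac d8,\frac{u_id}{32}\Big)\ge\frac d{64\,i^2}\ge\frac d{64(4+\log_2(1/d))^2}.$$
For $0<\delta<8$, pairs at distance $d\ge\delta$ therefore have images at distance at least $\min\big(\frac{8}{3584},\frac{\delta}{64(4+\log_2(1/\delta))^2}\big)>0$. So $f$ is injective with uniformly continuous inverse; being Lipschitz, it is a uniform embedding. This proves part 4.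

Part 1 is Propositions 6 and 7, so Theorem 2 is proved. In particular, a Banach space that coarse Lipschitz embeds into a reflexive AUS space need not have an AUS renorming, for every $p\in(1,\infty)$ in the modulus of the target, and no countable ordinal bounds the Szlenk indices of such spaces $X$. $\blacksquare$
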